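# Coherent division over valuation rings, and a pure-injective module that is not the hull of a uniserial module

## 1. Halving 8 in $\mathbb Z/16$

Let $R=\mathbb Z/16$. Its ideals are $R\supset 2R\supset 4R\supset 8R\supset 0$, a chain. Look at the module $R$ itself and the element $x=8$. Two pieces of information about $x$ are visible at once:

* what kills it: $I=\{r: rx=0\}=2R$;
* what fails to divide it: $J=\{a: x\notin aR\}=\{0\}$.

Now forget the module, keep only the pair $(I,J)$, and try to rebuild a module around $x$. The ideals $aR$ with $a\notin J$ are $R,2R,4R,8R$, so we need elements $y_0=x,y_1,y_2,y_3$ with $2^iy_i=x$. Their annihilators are forced. If $ry_i=0$, then $2^i\notin rR$ (otherwise $x=0$), so $r=2^is$ with $sx=0$, that is, $s\in 2R$. Hence $\mathrm{ann}(y_i)=2^iI=2^{i+1}R$. If the submodules of the new module are to form a chain, each $y_i$ is a multiple of the later ones: $y_i=c_{ij}y_j$ for $i<j$. Here a choice appears. The equation $2^ic_{ij}=2^j$ is the natural demand on $c_{ij}$, but it does not determine $c_{ij}$: we have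 $2\cdot 4=8$ and also $2\cdot 12=24=8$. Suppose we pick
$$c_{12}=2,\qquad c_{23}=2,\qquad c_{13}=12 .$$
Each is a legal quotient ($2\cdot2=4$, $4\cdot 2=8$, $2\cdot 12=8$). But then $y_1=c_{12}c_{23}y_3=4y_3$ and $y_1=12y_3$, so $8y_3=0$ and $x=0$. The quotients are *incoherent*. What we need is
$$c_{ij}c_{jk}\equiv c_{ik}\pmod{\mathrm{ann}(y_k)} .$$
Here the repair is easy: choose the $c_{i,i+1}$ freely and define the other $c_{ij}$ as products.

Over a domain the difficulty is not even visible. Let $V=\mathbb Z_{(2)}$, $I=2V$, $J=0$. Now the chain $V\supset 2V\supset 4V\supset\cdots$ is infinite. But $2^ic_{ij}=2^j$ has the unique solution $c_{ij}=2^{j-i}$, coherence is automatic, and the union of the modules $Vy_i\cong V/2^{i+1}V$ is $\mathbb Q/2V$.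

So there are two sources of trouble: zero divisors, which make quotients ambiguous, and long chains of divisors, for which "choose the next quotient and multiply" does not define the quotient at a limit. Can one always choose quotients coherently? This is an elementary form of a question about pure-injective modules, which we now set up.

## 2. Hulls of uniserial modules: definitions, facts, theorems

Throughout, a **valuation ring** is a nonzero commutative ring $R$, possibly with zero divisors, whose ideals are totally ordered by inclusion. It is local; $m$ is its maximal ideal. For elements $a,b$ one of them is a multiple of the other. A module is **uniserial** if its submodules form a chain; equivalently, of any two elements one is a multiple of the other. For instance $\mathbb Z/16$ and $\mathbb Q/2\mathbb Z_{(2)}$ are uniserial, as is every cyclic module over a valuation ring. A nonzero module of the form $A\oplus A$ is not.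

**Pp-formulas.** A *pp-formula* $\varphi(\bar X)$ says that a finite system of $R$-linear equations in $\bar X$ and further unknowns $\bar y$ has a solution $\bar y$. Two examples are $c\mid X$ (that is, $\exists y\; X=cy$) and $dX=0$. Write $\varphi(M)$ for the set of tuples of $M$ satisfying $\varphi$; it is a subgroup, and for one variable it is a submodule because $R$ is commutative. Homomorphisms preserve pp-formulas, and a direct sum satisfies $\varphi$ exactly when both components do. In one variable, $\varphi\wedge\psi$ and $\varphi+\psi$ denote the pp-formulas defining $\varphi(M)\cap\psi(M)$ and $\varphi(M)+\psi(M)$, and $\varphi\le\psi$ means $\varphi(M)\subseteq\psi(M)$ for all $M$. We write $M[d]=\{z\in M:dz=0\}$. The *pp-type* $\mathrm{pp}(x)$ of an element $x$ is the set of pp-formulas that it satisfies.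

**Purity.** A submodule $M\subseteq M'$ is *pure* if every pp-formula satisfied in $M'$ by a tuple from $M$ is satisfied by it in $M$. For instance $2\mathbb Z_{(2)}\subset\mathbb Z_{(2)}$ is not pure: $2$ is divisible by $2$ only in the larger module. A module is *pure-injective* if it is injective with respect to pure embeddings. Every module $M$ has a *pure-injective hull* $\mathrm{PE}(M)$, a minimal pure-injective pure extension. It is a direct summand, over $M$, of every pure-injective pure extension of $M$.

*Example.* Over $V=\mathbb Z_{(2)}$ the hull of $V$ is the module $\mathbb Z_2$ of $2$-adic integers. Indeed $\mathbb Z_2$ is pure-injective, being compact. The submodule $V$ is pure in it, since $\mathbb Z_2/V$ is torsion-free. Every $V$-endomorphism of $\mathbb Z_2$ is continuous for the $2$-adic topology, hence is multiplication by an element of the domain $\mathbb Z_2$; so $\mathbb Z_2$ is indecomposable, and the nonzero summand $\mathrm{PE}(V)$ is all of it. Note that $\mathbb Z_2$ is not uniserial over $V$: the elements $1$ and $\eta$,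 for $\eta\in\mathbb Z_2\setminus\mathbb Q$, are not multiples of one another. So "hull of a uniserial module" is strictly weaker than "uniserial".

We use the following standard facts (M. Ziegler, *Model theory of modules*, APAL 26 (1984), §§3–4; also Prest's books).

* (Z1) If $N$ is pure-injective, any map from a subset of a module $M$ to $N$ that preserves pp-formulas (of finite tuples) extends to a homomorphism $M\to N$.
* (Z2) Every pp-type $p\not\ni(X=0)$ of an element of some module is realized by an element of a pure-injective hull $N(p)$. The module $N(p)$ is indecomposable iff for all $\psi_1,\psi_2\notin p$ there is $\varphi\in p$ with $(\varphi\wedge\psi_1)+(\varphi\wedge\psi_2)\notin p$. The pp-type of any nonzero element of an indecomposable pure-injective module has this property.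
* (Z3) Indecomposable pure-injective modules have local endomorphism rings.
* (Z4) An endomorphism of $\mathrm{PE}(M)$ fixing $M$ pointwise is an automorphism.

A result of Ziegler says: over a valuation domain $V$ with field of fractions $Q$, every indecomposable pure-injective module is the hull of some $J/I$ with $I\subsetneq J\subseteq Q$ submodules, in particular of a uniserial module. The question, from Lorna Gregory, "Decidability for the theory of modules over a Prüfer domain", arXiv:2107.05152 (2021), is whether the last statement survives zero divisors: *is every indecomposable pure-injective module over every valuation ring the pure-injective hull of a uniserial module?* The answer, in ZFC, is no, and we shall see exactly from which cardinality on.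

> **Theorem A.** For every field $k$ there is a valuation ring $R\supseteq k$ with $|R|=\max(|k|,\aleph_2)$ and an indecomposable pure-injective $R$-module $N$ such that $N\not\cong\mathrm{PE}(U)$ for every uniserial $R$-module $U$.

> **Theorem B.** Let $R$ be a valuation ring, $N$ an indecomposable pure-injective $R$-module, $0\ne x\in N$, $I=\mathrm{ann}(x)$, $J=\{a\in R:x\notin aN\}$.
> (1) $N$ is the pure-injective hull of a uniserial module iff there are a uniserial module $U$ and $x'\in U$ with $\mathrm{ann}(x')=I$ and $\{a:x'\notin aU\}=J$.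
> (2) This holds if the chain $\{aR:a\notin J\}$ has a coinitial subset of cardinality $\le\aleph_1$.

> **Corollary C.** For an infinite cardinal $\kappa$: all indecomposable pure-injective modules over all valuation rings of cardinality $\kappa$ are hulls of uniserial modules iff $\kappa\le\aleph_1$.

(*Coinitial* means: every $aR$ in the chain contains a member of the subset.) Theorem B(1) says that the rebuilding game of Section 1 is the whole question. We prove Theorem B first, because its proof shows which obstruction Theorem A must produce.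

## 3. A pp-type is a pair of ideals

**Lemma 3.1.** *Over a valuation ring every pp-formula $\varphi(X)$ in one variable is equivalent to a finite conjunction of formulas $\theta_{c,d}:=(c\mid X)+(dX=0)$.*

*Proof.* Write $\varphi$ as $\exists\bar y\,(B\bar y=X\bar v)$. Among the entries of the matrix $B$ one divides all others. Move it to the corner, clear its row and column, and iterate. The row operations are invertible and change $\bar v$; the column operations are invertible and change $\bar y$. So we may take $B$ diagonal, and $\varphi$ is a conjunction of formulas $b\mid vX$, possibly with $b=0$. If $v\in bR$, this is trivially true. Otherwise $b=vb'$, and $vb'\mid vx$ means $v(x-b'y)=0$ for some $y$, that is, $x\in b'M+M[v]$. $\square$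

Note that $c\mid X$ is $\theta_{c,1}$ and $dX=0$ is $\theta_{0,d}$.

**Definition.** A pair of proper ideals $(I,J)$ is *admissible* if $ad\ne0$ whenever $a\notin J$ and $d\notin I$. An element $x\in M$ *satisfies (1) for $(I,J)$* if
$$a\mid x\ \ (a\notin J);\qquad bx=0\ \ (b\in I);\qquad x\notin cM+M[d]\ \ (c\in J,\ d\notin I).\tag{1}$$

In that case the pp-type of $x$ is determined: $\theta_{c,d}$ holds at $x$ iff $c\notin J$ or $d\in I$, and Lemma 3.1 does the rest. Call this type $p(I,J)$. In Section 1, $8\in\mathbb Z/16$ satisfies (1) for $(2R,0)$: the third condition has $c=0$ and $d$ a unit, and says $8\neq0$.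

**Lemma 3.2.** *The complement of $p=p(I,J)$ is closed under $+$:*
$$\psi,\psi'\notin p\ \Longrightarrow\ \psi+\psi'\notin p.\tag{2}$$

*Proof.* If $\psi\notin p$, one of its conjuncts fails, so $\psi\le\theta_{c,d}$ with $c\in J$, $d\notin I$. Similarly $\psi'\le\theta_{c',d'}$. Let $c''\in\{c,c'\}$ generate the larger of $cR,c'R$, and $d''\in\{d,d'\}$ the smaller of $dR,d'R$. Then $cM,c'M\subseteq c''M$ and $M[d],M[d']\subseteq M[d'']$, so $\psi+\psi'\le\theta_{c'',d''}$, and $\theta_{c'',d''}\notin p$ because $c''\in J$, $d''\notin I$. $\square$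

**Lemma 3.3.** *If $(I,J)$ is admissible, there is an indecomposable pure-injective module $N(I,J)$ with a nonzero element of type $p(I,J)$.*

*Proof.* First we realize (1) in some module. By compactness it suffices to satisfy finitely many of the conditions. Take extreme elements: the smallest $aR$, the largest $bR$, the largest $cR$, the smallest $dR$ that occur (with $a=1$, $b=0$, $c=0$, $d=1$ if none occurs). So we need only treat single elements $a\notin J$, $b\in I$, $c\in J$, $d\notin I$. Take $M=R/abR$ and $x=a+abR$. Clearly $a\mid x$ and $bx=0$. Suppose $a\equiv cr+z$ modulo $abR$ with $dz\in abR$. Since $a\notin cR$, we have $c=as$ with $s\in m$; since $d\notin bR$, we have $b=dt$ with $t\in m$. Multiplying by $d$,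
$$da(1-sr)\in abR=adtR,$$
and $1-sr$ is a unit. So $da\in da\,tR$ with $t\in m$, whence $da=0$, against admissibility.

So $p(I,J)$ is the type of an element of some module. It does not contain $X=0$: since $0\in J$ and $1\notin I$, (1) gives $x\notin 0M+M[1]=0$. By (Z2), with (2) and the formula $\varphi: X=X$, the module $N(I,J):=N(p(I,J))$ is indecomposable pure-injective with a nonzero element of type $p(I,J)$. $\square$

The next proposition says that if $N$ is a hull of a uniserial module at all, the pair $(I,J)$ must be visible *inside* that uniserial module.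

**Proposition 3.4.** *Let $N$ be indecomposable pure-injective and let $x\in N$, $x\neq0$, have type $p=p(I,J)$. If $N\cong\mathrm{PE}(U)$ with $U$ uniserial, then some $x'\in U$ has pp-type $p$ in $U$. In particular $\mathrm{ann}(x')=I$, and $a\mid x'$ in $U$ iff $a\notin J$.*

*Proof.* View $U\ne0$ as a pure submodule of $N$.

**Step 1: link $x$ to $U$ by a formula.** We claim that there are a pp-formula $\varphi(X,\bar Y)$ and a tuple $\bar u$ in $U$ with $N\models\varphi(x,\bar u)$ and $N\not\models\varphi(0,\bar u)$. If $x\in U$, take $X=Y$ with $\bar u=x$. If $x\notin U$ and the claim fails, then $u\mapsto u$ ($u\in U$), $x\mapsto 0$ is a well-defined map preserving pp-formulas. By (Z1) it extends to some $g\in\mathrm{End}(N)$. Now $g$ kills $x\ne0$ and $1-g$ kills $U\ne0$, so neither is invertible, against (Z3).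

**Step 2: transport formulas of $p$ into $U$.** Put $\chi(X)=\varphi(X,\bar0)$. If $x\in\chi(N)$, subtracting $\varphi(x,\bar0)$ from $\varphi(x,\bar u)$ would give $\varphi(0,\bar u)$; so $\chi\notin p$. For $\psi\in p$, the statement $\exists X(\varphi(X,\bar u)\wedge\psi(X))$ holds in $N$, hence by purity in $U$: there is $x_\psi\in U$ with $U\models\varphi(x_\psi,\bar u)\wedge\psi(x_\psi)$. Then $x_\psi-x\in\chi(N)$, so $x_\psi\notin\chi(N)$.

**Step 3: one element serves all $\psi$.** For $\psi,\psi'\in p$ we have $x_\psi-x_{\psi'}\in\chi(N)\cap U=\chi(U)$, a submodule of $U$ containing neither element. As $U$ is uniserial, $\chi(U)\subseteq Rx_\psi\cap Rx_{\psi'}$. Hence $x_{\psi'}\in x_\psi+\chi(U)\subseteq Rx_\psi$, and symmetrically, so $Rx_\psi=Rx_{\psi'}$. Write $x_\psi=rx_{\psi'}$ and $x_{\psi'}=sx_\psi$. Then $(1-rs)x_\psi=0$ with $x_\psi\ne0$, so $rs\notin m$ and $r$ is a unit. So $x':=x_{(X=X)}$ is a unit multiple of every $x_\psi$, and it satisfies every $\psi\in p$.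

**Step 4: $x'$ satisfies nothing else.** If $\chi'\notin p$ and $x'\in\chi'(U)$, then $x=x'-(x'-x)\in\chi'(N)+\chi(N)$, so $\chi'+\chi\in p$, contradicting (2). $\square$

## 4. Rebuilding $N$ from its pair of ideals: Theorem B(1)

Let $N,x,I,J$ be as in Theorem B. The set $J$ is an ideal: $raN\subseteq aN$ gives closure under multiples, and $a+b$ is a multiple of $a$ or of $b$. Both $I$ and $J$ are proper, as $x\ne0$ and $1\mid x$. The pair is admissible: if $a\notin J$, $d\notin I$, write $x=ay$; then $day=dx\ne0$, so $da\ne0$.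

**Lemma 4.1.** *The element $x$ has type $p(I,J)$.*

*Proof.* Only the third condition in (1) needs proof: $x\notin cN+N[d]$ if $c\in J$ and $d\notin I$. Put $A=cN$, $B=N[d]$. Neither $c\mid X$ nor $dX=0$ is in $\mathrm{pp}(x)$, so by (Z2) there is $\varphi\in\mathrm{pp}(x)$ with $x\notin(\varphi(N)\cap A)+(\varphi(N)\cap B)$. It therefore suffices to prove
$$\varphi(N)\cap(A+B)=(\varphi(N)\cap A)+(\varphi(N)\cap B),\tag{3}$$
for then $x\in A+B$ is impossible. Only "$\subseteq$" is not clear.

**Step 1: sort the conjuncts.** Let $z\in\varphi(N)\cap(A+B)$. By Lemma 3.1, $\varphi(N)$ is a finite intersection $\bigcap_l(C_l+D_l)$ with $C_l=c_lN$ and $D_l=N[d_l]$. The $C_l$ together with $A$ form a chain, as do the $D_l$ together with $B$. Call $l$ *bad* if $C_l\subseteq A$ and $D_l\subseteq B$. If $l$ is not bad, $C_l+D_l$ contains $A$ or $B$. Then for *every* decomposition $z=a'+b'$ with $a'\in A$, $b'\in B$, one of $a',b'$ lies in $C_l+D_l$, and so does the other, since $z$ does. If there is no bad $l$, any decomposition of $z$ proves (3).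

**Step 2: a formula for the bad part.** Otherwise choose a minimal set of bad indices having the same intersection $\bigcap(C_l+D_l)$ as all bad ones. For two of its indices, neither of $C_l+D_l$, $C_{l'}+D_{l'}$ contains the other; so $C_l\supseteq C_{l'}$ forces $D_l\subseteq D_{l'}$. Number them so that $C_1\supseteq\dots\supseteq C_r$ and $D_1\subseteq\dots\subseteq D_r$. Then
$$\bigcap_{l\le r}(C_l+D_l)=C_r+(C_{r-1}\cap D_r)+(C_{r-2}\cap D_{r-1})+\dots+(C_1\cap D_2)+D_1 .\tag{4}$$
For $r=1$ this is clear. For $r\ge2$ let $X$ be the intersection of the first $r-1$ terms. By induction $X=C_{r-1}+Y'$ with $Y'=(C_{r-2}\cap D_{r-1})+\dots+D_1\subseteq D_{r-1}\subseteq D_r$ (for $r=2$, $Y'=D_1$). As $C_r\subseteq X$ and $Y'\subseteq D_r$, the modular law, used twice, gives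
$$X\cap(C_r+D_r)=C_r+(X\cap D_r)=C_r+(C_{r-1}\cap D_r)+Y'.$$

**Step 3: a decomposition that works.** By (4), $z=a'+b'$ with $b'\in D_1\subseteq B$ and $a'$ in the sum of the other terms, which lies in $A$. Each term on the right of (4) lies in the intersection on the left, so $a',b'\in C_l+D_l$ for all bad $l$; for the other $l$ this is Step 1. Hence $a'\in\varphi(N)\cap A$ and $b'\in\varphi(N)\cap B$. $\square$

**Lemma 4.2.** *Let $U$ be uniserial, $0\ne u\in U$, $I_u=\mathrm{ann}(u)$, $J_u=\{a:u\notin aU\}$. Then $u$ has type $p(I_u,J_u)$, so (2) holds for $\mathrm{pp}(u)$.*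

*Proof.* If $u=cy+z$ with $dz=0$, then $u$ lies in the larger of $Rcy$ and $Rz$, so $c\mid u$ or $du=0$. This is the third condition in (1); the other two hold by definition. $\square$

**Lemma 4.3.** *If $U\neq0$ is uniserial, $E=\mathrm{PE}(U)$ is indecomposable.*

*Proof.* By purity, pp-types of elements of $U$ are the same in $U$ and in $E$. Let $E=E_1\oplus E_2$ with projections $\pi_1,\pi_2$.

**Step 1: one projection preserves all types.** Let $0\ne u\in U$. Suppose $\pi_1u$ satisfies some $\psi_1\notin\mathrm{pp}(u)$ and $\pi_2u$ some $\psi_2\notin\mathrm{pp}(u)$. Then $u=\pi_1u+\pi_2u\in(\psi_1+\psi_2)(E)$, contradicting (2). So some $\pi_r$ preserves the pp-type of $u$, and then that of each multiple $su$, since $\psi(sX)$ is again a pp-formula. If $\pi_1$ fails at $u_0$, it fails at every $u$ with $u_0\in Ru$, so $\pi_2$ works at all these $u$, including $u_0$. Any $v\in U$ satisfies $u_0\in Rv$ or $v\in Ru_0$, so $\pi_2$ works at all of $U$. Thus one of the projections, say $\pi_1$, preserves the types of all elements of $U$. A finite tuple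 in $U$ consists of multiples of one element, so $\pi_1$ preserves the types of finite tuples.

**Step 2: invert it.** By Step 1 the map $\pi_1(u)\mapsto u$ ($u\in U$) is well defined and preserves pp-formulas. By (Z1) it extends to $g:E_1\to E$. Then $g\pi_1$ is the identity on $U$, so it is an automorphism of $E$ by (Z4). Hence $\pi_1$ is injective and $E_2=0$. $\square$

**Proof of Theorem B(1).** "Only if" is Lemma 4.1 followed by Proposition 3.4. Conversely, let $U$ be uniserial and $x'\in U$ with $\mathrm{ann}(x')=I$ and $\{a:x'\notin aU\}=J$; then $x'\ne0$. By Lemma 4.2 and purity, $x'$ has type $p(I,J)$ in $E=\mathrm{PE}(U)$; by Lemma 4.1, $x$ has the same type in $N$. By (Z1) there are $f:N\to E$ with $f(x)=x'$ and $g:E\to N$ with $g(x')=x$. Since $1-gf$ kills $x\ne0$ and $1-fg$ kills $x'\ne0$, neither is invertible. Both endomorphism rings are local by (Z3) and Lemma 4.3, so $gf$ and $fg$ are automorphisms. Hence $N\cong E=\mathrm{PE}(U)$. $\blacksquare$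

## 5. Coherent quotients along a chain of divisors: Theorem B(2)

Keep $(I,J)$ admissible. Let $\kappa\ge1$ be an ordinal and let $a_i\notin J$ $(i<\kappa)$ satisfy $a_0=1$ and $a_jR\subseteq a_iR$ for $i<j$, with $\{a_iR\}$ coinitial in $\{aR:a\notin J\}$. All $a_i$ are nonzero, as $0\in J$. We look for $c_{ij}\in R$ $(i\le j<\kappa)$ with $c_{ii}=1$ and
$$a_ic_{ij}R=a_jR,\tag{5}$$
$$c_{ij}c_{jl}-c_{il}\in a_lI\qquad(i\le j\le l).\tag{6}$$

**Lemma 5.1.** *If $a_icR=a_ic'R\ne0$, then $c'=cv$ with $v$ a unit.*

*Proof.* Say $c'=cr$. If $r\in m$, then for some $s$ we have $a_ic=a_ic's=a_icrs$, so $a_ic=0$, a contradiction. The case $c=c'r$ is the same. $\square$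

**Lemma 5.2.** *If there are $c_{ij}$ with (5) and (6), then there are a uniserial module $U$ and $x'\in U$ with $\mathrm{ann}(x')=I$ and $\{a:x'\notin aU\}=J$.*

*Proof.* **Step 1: the direct system.** Let $U$ be the direct limit of the modules $R/a_iI=Ry_i$ under $y_i\mapsto c_{ij}y_j$. By (5), $c_{ij}a_iI=a_jI$, so these maps are well defined; by (6) they are compatible.

**Step 2: the maps are injective.** Let $rc_{ij}\in a_jI=c_{ij}a_iI$. Then $r\in a_iI+\mathrm{ann}(c_{ij})$, so it suffices to show that $sc_{ij}=0$ implies $s\in a_iI$. We have $a_i\notin sR$, since otherwise $a_ic_{ij}=0$ and $a_j=0$. So $s=a_is'$ and $s'a_ic_{ij}=0$, hence $s'a_j=0$ by (5). As $a_j\notin J$, admissibility gives $s'\in I$.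

So $U$ is the union of a chain of cyclic, hence uniserial, modules, and it is uniserial.

**Step 3: the data of $x'=y_0$.** We have $\mathrm{ann}(y_0)=a_0I=I$ by injectivity. From $x'=c_{0j}y_j$ and $c_{0j}R=a_jR$, every $a_j$ divides $x'$; by coinitiality every $a\notin J$ does. Suppose $a\in J$ and $x'=ay$, with $y=ry_j$. Then $ar-c_{0j}\in a_jI$. By Lemma 5.1 with $i=0$, $c_{0j}=a_ju$ with $u$ a unit. Since $ar\in J$ and $a_j\notin J$, we have $ar=a_js'$ with $s'\in m$. Thus $a_j(s'-u-b)=0$ for some $b\in I\subseteq m$. The bracket is a unit, so $a_j=0$, a contradiction. $\square$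

For a valuation domain take $c_{ij}=a_j/a_i$: then (6) holds with $0$ on the left, whatever the length of the chain. In general we must construct.

**Proof of Theorem B(2).** The coinitiality of the chain is $1$, $\aleph_0$ or $\aleph_1$. So we can choose $a_i\notin J$ $(i<\kappa)$ as above with $\kappa$ finite, $\omega$ or $\omega_1$. We construct $c_{ij}$ with (5), (6) by recursion on $j$; then Lemma 5.2 and part (1) finish. Start with $c_{00}=1$.

**Successor step: multiply by the next quotient.** Choose $c_{j,j+1}$ with $a_jc_{j,j+1}=a_{j+1}$ and put $c_{i,j+1}=c_{ij}c_{j,j+1}$ for $i\le j$, $c_{j+1,j+1}=1$. Then (5) is clear, and for $i\le i'\le j$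
$$c_{ii'}c_{i',j+1}-c_{i,j+1}=(c_{ii'}c_{i'j}-c_{ij})c_{j,j+1}\in a_jI\,c_{j,j+1}=a_{j+1}I .$$

**Limit step: telescope along a sequence.** Let $\lambda<\kappa$ be a limit. Since $\kappa\le\omega_1$, $\mathrm{cf}(\lambda)=\omega$. Let $i_0<i_1<\cdots$ be cofinal in $\lambda$, and choose $d_n$ with $a_{i_n}d_n=a_\lambda$. We correct the $d_n$ by units to $e_n$ with
$$e_n=c_{i_ni_{n+1}}e_{n+1},\qquad a_{i_n}e_nR=a_\lambda R .\tag{7}$$
Put $e_0=d_0$. Given $e_n$, we have $a_{i_n}c_{i_ni_{n+1}}d_{n+1}R=a_{i_{n+1}}d_{n+1}R=a_\lambda R=a_{i_n}e_nR\ne0$. By Lemma 5.1, $e_n=c_{i_ni_{n+1}}d_{n+1}v$ with $v$ a unit; put $e_{n+1}=d_{n+1}v$. This gives (7).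

For $i<\lambda$ put $c_{i\lambda}=c_{ii_n}e_n$ with $n$ least such that $i\le i_n$; also $c_{\lambda\lambda}=1$. Then (5) is clear. For $j\le i_n$,
$$c_{ji_n}e_n-c_{ji_{n+1}}e_{n+1}=(c_{ji_n}c_{i_ni_{n+1}}-c_{ji_{n+1}})e_{n+1}\in a_{i_{n+1}}I\,e_{n+1}=a_\lambda I,$$
so $c_{j\lambda}\equiv c_{ji_n}e_n$ modulo $a_\lambda I$ for *every* $n$ with $j\le i_n$. Hence for $i\le j\le i_n$, modulo $a_\lambda I$,
$$c_{ij}c_{j\lambda}\equiv c_{ij}c_{ji_n}e_n\equiv c_{ii_n}e_n\equiv c_{i\lambda},$$
where the middle step uses (6) and $a_{i_n}I\,e_n=a_\lambda I$. This is (6). $\blacksquare$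

**Where the recursion stops.** Suppose the chain is longer and we reach $\lambda=\omega_1$. We want $e_\nu$ $(\nu<\omega_1)$ with $a_\nu e_\nu R=a_\lambda R$ and $e_\xi\equiv c_{\xi\nu}e_\nu$ modulo $a_\lambda I$ for $\xi<\nu$. Try recursion on $\nu$ and look at $\nu=\omega$, with $e_\xi$ given for $\xi<\omega$ and $d_\omega$ chosen with $a_\omega d_\omega=a_\lambda$. Lemma 5.1 gives units $v_\xi$ with $e_\xi=c_{\xi\omega}d_\omega v_\xi$, and any admissible $e_\omega$ is $d_\omega v$ with $v$ a unit. We need one $v$ for all $\xi$: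
$$v\in\bigcap_{\xi<\omega}(v_\xi+K_\xi),\qquad K_\xi=\{r:c_{\xi\omega}d_\omega r\in a_\lambda I\}.$$
For $\xi<\eta<\omega$ we have $c_{\xi\omega}d_\omega\equiv c_{\xi\eta}c_{\eta\omega}d_\omega$ modulo $a_\omega I\,d_\omega=a_\lambda I$. Hence $K_\eta\subseteq K_\xi$, and $c_{\xi\omega}d_\omega v_\eta\equiv c_{\xi\eta}e_\eta\equiv e_\xi$ gives $v_\eta\in v_\xi+K_\xi$. So these cosets form a decreasing sequence, but nothing in our hypotheses gives it a common element. One might still go back and change earlier choices. To show that nothing helps, we need a ring in which the failure is a cohomology class.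

## 6. A chain of length $\omega_2$, and what an obstruction must look like

From here on $k$ is a field, and $i,j,k,l$ used as indices are ordinals. For functions on increasing tuples put
$$(\delta h)_{ijk}=h_{jk}-h_{ik}+h_{ij},\qquad(\delta w)_{ijkl}=w_{jkl}-w_{ikl}+w_{ijl}-w_{ijk};\qquad \delta\delta h=0.$$

**The value group.** Let $\Lambda=\omega_2\times\{0,1\}$ with the lexicographic order, a well-order. Order $\mathbb Z^\Lambda$ by: $f>0$ iff $f$ is positive at the least point of its support ("the least point of $f$"). Let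
$$\alpha_i=1_{\{(\xi,0):\xi<i\}}\quad(i<\omega_2,\ \alpha_0=0),\qquad\tau_i=1_{\{(i,1)\}},$$
and let $\Delta$ be the subgroup generated by them. It is free on $\{\alpha_i:i\ge1\}\cup\{\tau_i:i<\omega_2\}$. Indeed the $\tau_i$ live at points $(i,1)$ and the $\alpha_i$ at points $(\xi,0)$. If $\sum_{r\le q}n_r\alpha_{i_r}=0$ with $1\le i_1<\dots<i_q$, evaluate at $(i_{q-1},0)$ (at $(0,0)$ if $q=1$) to get $n_q=0$, and iterate.

A small least point means a large element. For instance $\alpha_2-\alpha_1=1_{\{(1,0)\}}$, and since $(0,1)<(1,0)<(1,1)$ we have $\tau_0>\alpha_2-\alpha_1>n\tau_1$ for all $n$.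

**The domain.** Let $Q=k(t^\Delta)$ be the fraction field of the group ring $k[\Delta]$, $v$ its natural valuation (the least exponent, on $k[\Delta]$) with value group $\Delta$, and $V$ the valuation ring. The Hahn field $k((\Delta))$ consists of formal sums $\sum a_\gamma t^\gamma$ with well-ordered support; the inclusion $k[\Delta]\subset k((\Delta))$ extends to an embedding of valued fields $Q\subset k((\Delta))$. Put $L=Q/V$, a divisible uniserial $V$-module.

For $i<j$ let $c_{ij}=t^{\alpha_j-\alpha_i}$, so $c_{ij}c_{jk}=c_{ik}$. The element $\alpha_j-\alpha_i$ is positive with least point $(i,0)$ and increases with $j$. Let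
$$A_i=\bigcup_{j>i}c_{ij}^{-1}V\supseteq V;\qquad\text{then}\quad A_i=t^{\alpha_i}A_0,\quad c_{ik}A_i=A_k .$$

**First candidate: the trivial extension.** Let $R_0=V\oplus L$ with $(a,u)(a',u')=(aa',au'+a'u)$. This is a valuation ring (the proof in Section 8 applies). Take $I=A_0/V\subset L$ and $J=\{r: v(\bar r)>\alpha_i\text{ for all }i\}$, where $\bar r$ is the $V$-component; admissibility is checked in Section 9 for the final ring, with the same words. The elements $a_i=(t^{\alpha_i},0)$ give a coinitial chain of length $\omega_2$ in $\{aR_0:a\notin J\}$. But this candidate fails: the quotients $(c_{ij},0)$ satisfy (5) and (6), because they multiply exactly. By Lemma 5.2 and Theorem B(1), applied to $N(I,J)$ and its element of type $p(I,J)$, that module *is* the hull of a uniserial module. The ring must not contain coherent lifts of the $c_{ij}$.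

**What to ask for.** Consider a ring $R$ with a surjection $r\mapsto\bar r$ onto $V$ whose kernel is $L$, with $L^2=0$ and $R$ acting on $L$ through $V$. Suppose the quotients $c_{ij}$ have lifts $\hat c_{ij}\in R$ with
$$\hat c_{ij}\hat c_{jk}=\hat c_{ik}+(c_{ik}w_{ijk}+V),\qquad w_{ijk}\in Q.$$
Three observations:

* Associativity of $\hat c_{ij}\hat c_{jk}\hat c_{kl}$ forces $c_{il}(w_{ikl}+w_{ijk})\equiv c_{il}(w_{ijl}+w_{jkl})$ modulo $V$, i.e. $(\delta w)_{ijkl}\in c_{il}^{-1}V\subseteq A_i$.
* Replacing $\hat c_{ij}$ by $\hat c_{ij}-(c_{ij}h_{ij}+V)$ with $h_{ij}\in Q$ replaces $w$ by $w-\delta h$.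
* Condition (6) tolerates errors in $a_kI=A_k/V=(c_{ik}A_i)/V$, so it asks for $(w-\delta h)_{ijk}\in A_i$.

So we want $w$ that is a cocycle, but not a coboundary, *modulo the decreasing filtration $A_i$*. We model this filtration inside $Q$ by pure combinatorics. For $s\in[\omega_2]^4$ let $x_s=t^{-\sum_{a\in s}\tau_a}$, let $\mathcal M=\bigoplus_skx_s\subset Q$ and $\mathcal M_i=\bigoplus_{\min s\ge i}kx_s$. Also put
$$\mathfrak p_i=\{0\}\cup\{q\in Q:v(q)>0\text{ with least point}\le(i,0)\}.$$
This is the ideal of elements whose value exceeds the convex subgroup of those $f\in\Delta$ vanishing at all points $\le(i,0)$. We have $\mathfrak p_i\subseteq\mathfrak p_j$ for $i\le j$, and $c_{ij}\in\mathfrak p_i$.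

**Lemma 6.1.**
(a) *$x_s\in A_i$ iff $i\le\min s$.*
(b) *$\mathfrak p_i\mathcal M_i\subseteq V$.*
(c) *There is a $k$-linear $\pi:Q\to\mathcal M$ with $\pi|_{\mathcal M}=\mathrm{id}$ and $\pi(A_i)\subseteq\mathcal M_i$ for all $i$.*

*Proof.* The element $\sum_{a\in s}\tau_a$ is positive with least point $(\min s,1)$.

(a) If $i\le\min s$, then $(i,0)<(\min s,1)$, so $\sum\tau_a<\alpha_j-\alpha_i$ for $j>i$, and $x_s\in A_i$. If $i>\min s$, then $(\min s,1)<(i,0)$, so $\sum\tau_a>\alpha_j-\alpha_i$ for all $j>i$, and $x_s\notin A_i$.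

(b) If $0\ne p\in\mathfrak p_i$ and $\min s\ge i$, the least point of $v(p)$ is $\le(i,0)<(\min s,1)$, so $v(px_s)=v(p)-\sum\tau_a>0$.

(c) Let $\pi$ extract from the Hahn expansion of $q$ the part supported on the monomials $x_s$. This part is finite: $q$ lies in $k(t^G)\subset k((G))$, where $G\le\Delta$ is generated by finitely many of the basis elements $\alpha_i,\tau_i$, and only the finitely many $s$ all of whose $\tau_a$ lie in $G$ can occur. Clearly $\pi$ is $k$-linear and the identity on $\mathcal M$. If $q\in A_i$, then $v(q)\ge-(\alpha_j-\alpha_i)$ for some $j>i$. All exponents in the expansion are at least $v(q)$, so every $x_s$ occurring lies in $A_i$, and $i\le\min s$ by (a). $\square$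

## 7. A cocycle on $\omega_2$ modulo tails

Let $C_n$ be the $k$-space with basis $[\omega_2]^{n+1}$ (increasing tuples $[i_0\dots i_n]$) with the usual boundary $\partial$, and let $C_n(\ge i)$ be spanned by the simplices with all vertices $\ge i$. Identifying $s$ with $x_s$ identifies $C_3$ with $\mathcal M$ and $C_3(\ge i)$ with $\mathcal M_i$.

**A warm-up on $\omega$.** Replace $\omega_2$ by $\omega$ and lower all degrees by two. Let $w_i=[01]+[12]+\dots+[i-1,i]\in C_1$. Then $w_j-w_i\in C_1(\ge i)$ for $i<j$. But there is no single $h\in C_1$ with $w_i-h\in C_1(\ge i)$ for all $i$. Indeed $[r,r+1]\notin C_1(\ge r+1)$, and this simplex has coefficient $1$ in $w_{r+1}$; so it would have coefficient $1$ in $h$, for every $r$, while $h$ is a finite chain. The next lemma is this phenomenon two degrees higher.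

**Lemma 7.1.** *There are $w_{ijk}\in C_3$ ($i<j<k<\omega_2$) such that*
(A) *$(\delta w)_{ijkl}\in C_3(\ge i)$ for all $i<j<k<l$;*
(B) *there are no $h_{ij}\in C_3$ ($i<j$) with $w_{ijk}-(\delta h)_{ijk}\in C_3(\ge i)$ for all $i<j<k$.*

The idea is to read "filtered by tails" as "functor on $\omega_2$". Then (A) comes from the third syzygy of a constant functor being projective, and (B) from the second one not being projective.

**The category.** For an ordinal $\lambda$ let $\mathrm{Fun}(\lambda)$ be the category of contravariant functors $F:\lambda\to k$-Vect: spaces $F(i)$ with maps $F(j)\to F(i)$ for $i\le j$. It is abelian, with exactness tested pointwise. For $\gamma\le\lambda$ let $k_\gamma(i)=k$ for $i<\gamma$ and $0$ otherwise, all maps between nonzero values being identities. Then $k_\gamma\subseteq k_{\gamma'}$ for $\gamma\le\gamma'$. For $a<\lambda$ the functor $k_{a+1}$ is representable: $\mathrm{Hom}(k_{a+1},F)=F(a)$. So $k_{a+1}$ is projective, every functor is a quotient of a direct sum of such $k_{a+1}$, and every projective is a direct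 summand of such a sum. We write $\mathrm{pd}$ for projective dimension, and recall that $\mathrm{pd}(F)\le n$ iff the $n$-th syzygy in one (equivalently, every) projective resolution of $F$ is projective.

*Proof of Lemma 7.1.*

**Step 1: $\mathrm{pd}(k_\gamma)$ does not depend on $\lambda\ge\gamma$.** This lets us change the ambient ordinal. For $\gamma\le\lambda$, extension by zero $\mathrm{Fun}(\gamma)\to\mathrm{Fun}(\lambda)$ is exact and left adjoint to restriction, which is exact; hence it preserves projectives. So $\mathrm{Ext}^n_\lambda(\mathrm{ext}\,F,G)=\mathrm{Ext}^n_\gamma(F,G|_\gamma)$. Every object of $\mathrm{Fun}(\gamma)$ is a restriction (of its extension by zero), so $\mathrm{pd}(\mathrm{ext}\,F)=\mathrm{pd}(F)$. Apply this to $F=k_\gamma\in\mathrm{Fun}(\gamma)$.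

**Step 2: Auslander's lemma.** This bounds $\mathrm{pd}$ of a union. Let $\mu$ be a limit and $F=\bigcup_{\nu<\mu}F_\nu$ a continuous increasing union in $\mathrm{Fun}(\lambda)$ with $F_0=0$ and $\mathrm{pd}(F_{\nu+1}/F_\nu)\le n$ for all $\nu$. Then $\mathrm{pd}(F)\le n$.

For $n=0$ we have $F_{\nu+1}=F_\nu\oplus G_\nu$ with $G_\nu$ projective, so by transfinite induction $F=\bigoplus_\nu G_\nu$ is projective. For $n>0$ take projectives $G_\nu$ with epimorphisms $G_\nu\to F_{\nu+1}/F_\nu$ and lift them to $G_\nu\to F_{\nu+1}$. By transfinite induction $\bigoplus_{\xi<\nu}G_\xi\to F_\nu$ is onto for every $\nu$. Its kernels $K_\nu$ form a continuous chain with $K_0=0$ and union $K=\ker(\bigoplus G_\nu\to F)$. The snake lemma, with all vertical maps onto, gives $K_{\nu+1}/K_\nu\cong\ker(G_\nu\to F_{\nu+1}/F_\nu)$, which has $\mathrm{pd}\le n-1$. By induction $\mathrm{pd}(K)\le n-1$, so $\mathrm{pd}(F)\le n$.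

**Step 3: upper bound. If $\gamma$ is a limit with $\mathrm{cf}(\gamma)\le\aleph_n$, then $\mathrm{pd}(k_\gamma)\le n+1$.** If $\mathrm{cf}(\gamma)=\aleph_0$, take $a_0<a_1<\cdots$ cofinal in $\gamma$. With $\epsilon_r$ the generator of $k_{a_r+1}$, the map $\epsilon_r\mapsto\epsilon_r-\epsilon_{r+1}$ gives the exact sequence
$$0\to\bigoplus_rk_{a_r+1}\to\bigoplus_rk_{a_r+1}\to k_\gamma\to0 .$$
Let $\mathrm{cf}(\gamma)=\aleph_n$ with $n\ge1$. Choose a continuous increasing cofinal sequence $(\gamma_\nu)_{\nu<\omega_n}$ with $\gamma_0=0$ and all $\gamma_{\nu+1}$ successor ordinals. For $\nu$ a limit, $\gamma_\nu$ is a limit with $\mathrm{cf}(\gamma_\nu)\le\aleph_{n-1}$, so $\mathrm{pd}(k_{\gamma_\nu})\le n$ by induction; for other $\nu$, $k_{\gamma_\nu}$ is $0$ or projective. As $k_{\gamma_{\nu+1}}$ is projective, $\mathrm{pd}(k_{\gamma_{\nu+1}}/k_{\gamma_\nu})\le n+1$. Apply Step 2.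

**Step 4: lower bound, start. If $\gamma$ is a limit, $k_\gamma$ is not projective.** This is the case $n=0$ of the claim
$$\mathrm{cf}(\gamma)=\aleph_n\ \Longrightarrow\ \mathrm{pd}(k_\gamma)>n.\tag{8}$$
Suppose $k_\gamma$ is projective in $\mathrm{Fun}(\gamma)$. Then the summation map $\bigoplus_{a<\gamma}k_{a+1}\to k_\gamma$ splits. The transition maps of the left side are the inclusions $\bigoplus_{j\le a<\gamma}k\subseteq\bigoplus_{i\le a<\gamma}k$ for $i\le j$, and those of $k_\gamma$ are identities. So the splitting yields one element of $\bigcap_{i<\gamma}\bigoplus_{i\le a<\gamma}k=0$ with coefficient sum $1$, which is absurd.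

**Step 5: lower bound, descent from $\aleph_n$ to $\aleph_{n-1}$.** We prove (8) for $n\ge1$, assuming it for $n-1$. Suppose $\mathrm{cf}(\gamma)=\aleph_n$ and $\mathrm{pd}(k_\gamma)\le n$, and work in $\mathrm{Fun}(\gamma)$. Let $E\subseteq\gamma$ be cofinal of order type $\omega_n$. For $E'\subseteq E$ put
$$P^{E'}_r=\bigoplus_{s\in[E']^{r+1}}k_{\min s+1}.$$
Evaluated at $i<\gamma$, $P^E_\bullet$ is the chain complex of the full simplex on $E\cap[i,\gamma)\ne\varnothing$. So $P_\bullet:=P^E_\bullet$ is a projective resolution of $k_\gamma$. Hence $\Omega_n=\mathrm{im}(P_n\to P_{n-1})$ is projective and $\partial:P_n\to\Omega_n$ has a section $\sigma$. All transition maps are inclusions, so $\sigma$ is simply a linear map on $\Omega_n(0)$ respecting the filtration.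

*A closure argument.* For $\beta\in E$ the set $[E\cap\beta]^{n+1}$ has size $<\aleph_n$, and each $\sigma(\partial s)$ has finite support. As $\omega_n$ is regular, there is $\beta^*\in E$ with $\beta^*>\beta$ such that all $\sigma(\partial s)$ with $s\subseteq E\cap\beta$ are supported on simplices in $E\cap\beta^*$. Define $\beta_\nu\in E$ for $\nu<\omega_{n-1}$: $\beta_0$ is arbitrary, $\beta_{\nu+1}=\beta_\nu^*$, and for limit $\nu$ let $\beta_\nu$ be any element of $E$ above $\sup_{\xi<\nu}\beta_\xi$. Let $\gamma'=\sup_\nu\beta_\nu$. Then $\gamma'<\gamma$, $\gamma'$ is a limit with $\mathrm{cf}(\gamma')=\aleph_{n-1}$, and $E'=E\cap\gamma'$ is cofinal in $\gamma'$. Put $P'_\bullet=P^{E'}_\bullet$ and $\Omega'_n=\partial P'_n$. Every finite $s\subseteq E'$ lies in some $E\cap\beta_\nu$, so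
$$\sigma(\Omega'_n)\subseteq P'_n .$$

*The quotient complex.* Evaluated at $i<\gamma'$, $P'_\bullet$ is the complex of the full simplex on $E'\cap[i,\gamma')\neq\varnothing$, and it vanishes at $i\ge\gamma'$; so it is a projective resolution of $k_{\gamma'}$. The quotients $P_r/P'_r$ are again sums of functors $k_{a+1}$, so $P_\bullet/P'_\bullet$ is a projective resolution of $k_\gamma/k_{\gamma'}$. By exactness, $\Omega_n$ is the kernel of the map leaving $P_{n-1}$ (to $P_{n-2}$, or to $k_\gamma$ if $n=1$), and $\Omega'_n$ the kernel of its restriction to $P'_{n-1}$. Hence $\Omega_n\cap P'_{n-1}=\Omega'_n$, and the $n$-th syzygy of $P_\bullet/P'_\bullet$ is $\Omega_n/\Omega'_n$. The map $\Omega_n/\Omega'_n\to P_n/P'_n$ induced by $\sigma$ is a section of $P_n/P'_n\to\Omega_n/\Omega'_n$, so $\Omega_n/\Omega'_n$ is projective and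
$$\mathrm{pd}(k_\gamma/k_{\gamma'})\le n.$$

*Restriction.* Restriction to $\mathrm{Fun}(\gamma'+1)$ is exact and sends $k_{a+1}$ to $k_{\min(a,\gamma')+1}$, so it preserves projectives. Hence $S:=(k_\gamma/k_{\gamma'})|_{\gamma'+1}=k_{\gamma'+1}/k_{\gamma'}$ has $\mathrm{pd}\le n$. Since $n\ge1$ and $k_{\gamma'+1}$ is projective, $\mathrm{Ext}^n(k_{\gamma'},X)=\mathrm{Ext}^{n+1}(S,X)=0$ for all $X$. So $\mathrm{pd}(k_{\gamma'})\le n-1$, contradicting (8) for $n-1$.

**Step 6: construct $w$ and prove (A).** By Steps 3–5, $\mathrm{pd}(k_{\omega_2})=3$ in $\mathrm{Fun}(\omega_2)$. Take $E=\omega_2$, so the resolution is $P_r(i)=C_r(\ge i)$. Let $Z_2(\ge i)$ be the cycles in $C_2(\ge i)$ and $Z_2=Z_2(\ge0)$. Then $\Omega_3$, with $\Omega_3(i)=Z_2(\ge i)$, is projective, and $\Omega_2\cong P_2/\Omega_3$ is not. A section of $P_3\to\Omega_3$ is a linear map $\sigma:Z_2\to C_3$ with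
$$\partial\sigma=\mathrm{id},\qquad\sigma(Z_2(\ge i))\subseteq C_3(\ge i)\ \text{for all }i.$$
Put $w_{0jk}=0$ and $w_{ijk}=\sigma(\partial[0ijk])$ for $i>0$. For $i>0$ the identity $\partial\partial[0ijkl]=0$ reads
$$\partial[ijkl]=\partial[0jkl]-\partial[0ikl]+\partial[0ijl]-\partial[0ijk].$$
Applying $\sigma$,
$$(\delta w)_{ijkl}=\sigma(\partial[ijkl])\in C_3(\ge i).\tag{9}$$
For $i=0$, (9) reads $w_{jkl}=\sigma(\partial[0jkl])$ and holds by definition. This is (A).

**Step 7: prove (B).** Suppose $h$ is as in (B). Put $g=w-\delta h$ and let $G:C_2\to C_3$ be the linear map $[ijk]\mapsto g_{ijk}$. Since $g_{ijk}\in C_3(\ge i)$, we have $G(C_2(\ge i))\subseteq C_3(\ge i)$. By $\delta\delta h=0$ and (9),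
$$G(\partial[ijkl])=(\delta g)_{ijkl}=(\delta w)_{ijkl}=\sigma(\partial[ijkl]).$$
The boundaries $\partial[ijkl]$ span $Z_2$, so $G|_{Z_2}=\sigma$. Hence $\partial G:C_2\to Z_2$ preserves the filtration and is the identity on $Z_2$. So $\Omega_3$ is a direct summand of $P_2$, and $\Omega_2\cong P_2/\Omega_3$ is projective, a contradiction. $\square$

## 8. Twisting the trivial extension by a derivation

Fix $w_{ijk}\in\mathcal M=C_3$ as in Lemma 7.1. We need a ring with lifts of the $c_{ij}$ multiplying as in Section 6. The lifts must be prescribed on all of $V$ at once. The device is a derivation $D$ on $V$ with $D(c_{ij})=c_{ij}(\varepsilon_j-\varepsilon_i)$, which records how an element involves the $\alpha_i$, together with an extension $Y$ of the module where $D$ takes its values.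

**Step 1: the derivation.** Let $T=\bigoplus_{i<\omega_2}Q\varepsilon_i$ and
$$\Omega=\sum_{i<j}\mathfrak p_i(\varepsilon_j-\varepsilon_i)\subset T,$$
a $V$-submodule. Let $\eta:\Delta\to T$ be additive with $\eta(\alpha_i)=\varepsilon_i-\varepsilon_0$ and $\eta(\tau_i)=0$. Then $D(t^\gamma)=t^\gamma\eta(\gamma)$ defines a $k$-derivation $k[\Delta]\to T$, because $\eta$ is additive; it extends to $D:Q\to T$ by the quotient rule. Note $D(c_{ij})=c_{ij}(\varepsilon_j-\varepsilon_i)$.

**Step 2: $D(V)\subseteq\Omega$.** This makes the ring below surject onto $V$. Every element of $V$ is $f/g$ with $f,g\in k[\Delta]$. After multiplying both by $t^{-v(g)}$ we have $f,g\in k[\Delta_{\ge0}]$ and $g$ has nonzero constant term, so $g$ is a unit of $V$. By the quotient rule it suffices that $t^\gamma\eta(\gamma)\in\Omega$ for $\gamma>0$ (for $\gamma=0$ it is $0$). Write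
$$\gamma=\sum_{r=1}^qn_r\alpha_{i_r}+\sum m_i\tau_i,\qquad1\le i_1<\dots<i_q,\quad n_r\ne0.$$

* If there are no $\alpha$-terms, $\eta(\gamma)=0$.
* If $\sum n_r\ne0$, then $\gamma(0,0)=\sum n_r\neq0$, so the least point of $\gamma$ is $(0,0)$ and $t^\gamma\in\mathfrak p_0$; and $\eta(\gamma)=\sum n_r(\varepsilon_{i_r}-\varepsilon_0)$.
* If $\sum n_r=0$, then $\gamma(i_1,0)=\sum_{r\ge2}n_r=-n_1\ne0$, so the least point of $\gamma$ is $\le(i_1,0)$ and $t^\gamma\in\mathfrak p_{i_1}$; and $\eta(\gamma)=\sum_{r\ge2}n_r(\varepsilon_{i_r}-\varepsilon_{i_1})$.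

In every case $t^\gamma\eta(\gamma)\in\Omega$.

**Step 3: generators and relations for $\Omega$.** We need these to build an extension of $\Omega$ by $L$. Let $\mathcal C_n=\bigoplus_{s\in[\omega_2]^{n+1}}\mathfrak p_{\min s}\,s$ with the usual $V$-linear boundary. It is well defined: deleting a vertex does not lower the minimum, and the $\mathfrak p_i$ increase. For $n\ge1$, cycles in $\mathcal C_n$ are boundaries. Indeed, if $l<\omega_2$ exceeds all vertices of $c\in\mathcal C_n$, the cone $\kappa(ps)=p(s\cup\{l\})$ keeps the minimum and satisfies $\partial\kappa(c)=\kappa(\partial c)+(-1)^{n+1}c$. The map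
$$\mathcal C_1\to T,\qquad p[ij]\mapsto p(\varepsilon_j-\varepsilon_i),$$
is $\partial$ followed by the inclusion $\mathcal C_0\subset T$, $p[i]\mapsto p\varepsilon_i$. So its image is $\Omega$ and its kernel is $\partial\mathcal C_2\cong\mathcal C_2/\partial\mathcal C_3$.

**Step 4: the extension $Y$.** Here $w$ enters. Define the $V$-linear map
$$\zeta:\mathcal C_2\to L,\qquad\zeta(p[ijk])=pw_{ijk}+V .$$
For $p\in\mathfrak p_i$ we have $\zeta(\partial(p[ijkl]))=p(\delta w)_{ijkl}+V=0$, because $(\delta w)_{ijkl}\in\mathcal M_i$ by Lemma 7.1(A) and $\mathfrak p_i\mathcal M_i\subseteq V$ by Lemma 6.1(b). So $\zeta$ induces $\bar\zeta:\partial\mathcal C_2\to L$ with $\bar\zeta(\partial c)=\zeta(c)$. Let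
$$Y=(L\oplus\mathcal C_1)/\{(\bar\zeta(b),-b):b\in\partial\mathcal C_2\}.$$
This is a pushout, so $0\to L\to Y\xrightarrow{\rho}\Omega\to0$ is exact, where $\rho$ is induced by the map of Step 3. Indeed, if $(u,0)=(\bar\zeta(b),-b)$, then $b=0$ and $u=0$; and an element of $\ker\rho$ is represented by $(u,b)$ with $b\in\partial\mathcal C_2$, which equals $(u+\bar\zeta(b),0)$ in $Y$. In $Y$ we have
$$p[jk]-p[ik]+p[ij]=pw_{ijk}+V\in L\qquad(p\in\mathfrak p_i,\ i<j<k).\tag{10}$$

**Step 5: the ring.** Let
$$R=\{(a,y)\in V\times Y:\rho(y)=D(a)\},\qquad(a,y)(a',y')=(aa',ay'+a'y).$$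
Since $\rho(ay'+a'y)=aD(a')+a'D(a)=D(aa')$, this is a subring of the trivial extension of $V$ by $Y$, commutative with $1=(1,0)$. Since $D(V)\subseteq\Omega=\rho(Y)$, the map $R\to V$, $r=(a,y)\mapsto\bar r=a$, is surjective. Its kernel is $\{(0,u):u\in L\}$, identified with $L$; we have $L^2=0$, and $R$ acts on $L$ through $V$.

If $w$ were $0$, we would have $Y=L\oplus\Omega$, and $(a,(u,D(a)))\mapsto(a,u)$ would identify $R$ with the trivial extension $R_0$ of Section 6. The twist lies entirely in $\zeta$.

**Step 6: $R$ is a valuation ring.** It suffices that principal ideals are comparable. If $r\notin L$, then $rR\supseteq\bar rL=L$, as $L$ is divisible. Now let $r,r'\in R$. If both lie in $L$, use that $L$ is uniserial. If $r\notin L\ni r'$, then $r'\in rR$. If neither lies in $L$, say $\bar r'=\bar rb$ with $b\in V$; choose $r''\in R$ over $b$; then $r'-rr''\in L\subseteq rR$, so $r'\in rR$.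

An element $r$ is a unit iff $v(\bar r)=0$, because $L$ is nilpotent. As $D(k)=0$, $a\mapsto(a,0)$ embeds $k$ in $R$. Finally, $V$, $L$ and $Y$ have at most $\max(|k|,\aleph_2)$ elements, and $V$ contains $k$ and all $t^{\alpha_i}$. As $R\subseteq V\times Y$ maps onto $V$, we get $|R|=\max(|k|,\aleph_2)$.

## 9. No uniserial module carries the pair $(I,J)$: Theorem A

Let
$$I=A_0/V\subset L\subset R,\qquad J=\{r\in R:v(\bar r)>\alpha_i\text{ for all }i<\omega_2\}\supseteq L .$$
These are ideals, proper because $1\notin L$ and $v(1)=\alpha_0$.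

**Step 1: $(I,J)$ is admissible.** Let $r\notin J$, $d\notin I$; then $\bar r\ne0$. If $d\notin L$, then $\bar r\bar d\ne0$. If $d=q+V$ with $q\notin A_0$, then $v(q)<-\alpha_j$ for all $j>0$, while $v(\bar r)\le\alpha_j$ for some $j>0$. So $v(\bar rq)<0$ and $rd=\bar rq+V\ne0$.

By Lemma 3.3 we have the indecomposable pure-injective module $N=N(I,J)$. Suppose $N\cong\mathrm{PE}(U)$ with $U$ uniserial. By Proposition 3.4 there is $x\in U$ with $\mathrm{ann}(x)=I$, and $a\mid x$ in $U$ iff $a\notin J$; in particular $x\ne0$. Choose $\tilde a_i\in R$ over $t^{\alpha_i}$, with $\tilde a_0=1$. Since $\tilde a_i\notin J$, there is $y_i\in U$ with $\tilde a_iy_i=x$.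

**Step 2: annihilators, $\mathrm{ann}(y_j)=A_j/V$.** This is the tolerance for incoherence. Let $ry_j=0$. If $\tilde a_j\in rR$, then $x=0$, impossible. So $r=\tilde a_js$ with $sx=0$, that is, $s\in I$ and $r\in\tilde a_jI=A_j/V$ (as $t^{\alpha_j}A_0=A_j\supseteq V$). Conversely, $\tilde a_jI\,y_j=Ix=0$.

**Step 3: for $i<j$, $y_i\in Ry_j$.** This produces quotients. Otherwise, as $U$ is uniserial, $y_j=ry_i$ for some $r\in R$. Since $v(t^{\alpha_j}\bar r)>\alpha_i$, we have $t^{\alpha_j}\bar r=t^{\alpha_i}b$ with $v(b)>0$ (possibly $b=0$). Since $L=\tilde a_iL$, we can correct any element over $b$ by an element of $L$ to get $s$ over $b$ with $\tilde a_jr=\tilde a_is$; and $s\in m$. Then $x=\tilde a_jry_i=\tilde a_isy_i=sx$, so $x=0$, impossible.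

**Step 4: the quotients lift $c_{ij}$.** Write $y_i=c'_{ij}y_j$ with $c'_{ij}\in R$ $(i<j)$. From $\tilde a_jy_j=x=\tilde a_ic'_{ij}y_j$ we get $\tilde a_j-\tilde a_ic'_{ij}\in\mathrm{ann}(y_j)\subseteq L$, hence $\overline{c'_{ij}}=c_{ij}$. So $c'_{ij}=(c_{ij},e_{ij})$ with $\rho(e_{ij})=D(c_{ij})=c_{ij}(\varepsilon_j-\varepsilon_i)$. As $c_{ij}\in\mathfrak p_i$, the element $c_{ij}[ij]$ of $Y$ has the same image under $\rho$. Thus
$$e_{ij}=c_{ij}[ij]+u_{ij},\qquad u_{ij}\in L .$$
Write $u_{ij}=-c_{ij}h_{ij}+V$ with $h_{ij}\in Q$.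

**Step 5: coherence becomes a statement about $w$.** For $i<j<k$ we have $(c'_{ij}c'_{jk}-c'_{ik})y_k=0$. By Step 2, since $c_{ij}c_{jk}=c_{ik}$,
$$c_{ij}e_{jk}+c_{jk}e_{ij}-e_{ik}\in A_k/V .$$
The bracket symbols contribute $c_{ik}[jk]+c_{ik}[ij]-c_{ik}[ik]=c_{ik}w_{ijk}+V$, by (10) with $p=c_{ik}\in\mathfrak p_i$. The terms $u$ contribute $-c_{ik}h_{jk}-c_{ik}h_{ij}+c_{ik}h_{ik}+V$. Hence
$$c_{ik}\bigl(w_{ijk}-h_{jk}-h_{ij}+h_{ik}\bigr)\in A_k=c_{ik}A_i,\qquad\text{i.e.}\qquad w_{ijk}-(\delta h)_{ijk}\in A_i .$$

**Step 6: project to combinatorics.** Apply $\pi$ from Lemma 6.1(c). As $\pi(w_{ijk})=w_{ijk}$ and $\pi$ is linear,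
$$w_{ijk}-(\delta(\pi h))_{ijk}\in\mathcal M_i=C_3(\ge i)\qquad\text{for all }i<j<k<\omega_2,$$
with $\pi h_{ij}\in\mathcal M=C_3$. This contradicts Lemma 7.1(B). Hence $N$ is not the pure-injective hull of any uniserial module. $\blacksquare$

## 10. Why $\aleph_2$ is the exact threshold

**Proof of Corollary C.** Let $\kappa\le\aleph_1$, let $R$ be a valuation ring of cardinality $\kappa$, and let $N$ be an indecomposable pure-injective $R$-module. Choose $0\ne x\in N$ and form $I,J$ as in Theorem B. The chain $\{aR:a\notin J\}$ has at most $\aleph_1$ members, so parts (2) and (1) of Theorem B show that $N$ is the hull of a uniserial module. Let $\kappa\ge\aleph_2$. Take a field $k$ with $|k|=\kappa$. The ring of Theorem A has cardinality $\max(\kappa,\aleph_2)=\kappa$ and carries an indecomposable pure-injective module that is not such a hull. $\blacksquare$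

The bound $\aleph_1$ in Theorem B(2) is also best possible: in Section 9 the chain $\{aR:a\notin J\}$ has coinitiality exactly $\aleph_2$. The ideals $\tilde a_iR$ $(i<\omega_2)$ are strictly decreasing, since $\alpha_i<\alpha_{i+1}$. They are also coinitial: if $a\notin J$, then $v(\bar a)\le\alpha_i$ for some $i$, so $t^{\alpha_{i+1}}\in\bar aV$, and since $L\subseteq aR$ we get $\tilde a_{i+1}\in aR$. As $\omega_2$ is regular, no set of at most $\aleph_1$ of these ideals is coinitial.
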